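\title{Unbounded scalar curvature along the continuity method}

\begin{abstract}
Let $X$ be a compact K\"ahler manifold with semi-ample canonical bundle, and let $\omega(t)$, $t\ge0$, solve the continuity method $(1+t)\omega(t)=\omega_0-t\,\mathrm{Ric}(\omega(t))$. We show that the scalar curvature of $\omega(t)$ need not stay bounded as $t\to\infty$. On a surface of Kodaira dimension two, $\sup_X|R(\omega(t))|$ is comparable to $t^{\mu}$, where the integer $\mu$ depends only on the rational double points of the canonical model, and it is bounded exactly when all of them are of type $A_1$. An explicit example with linear growth, for every $\omega_0$, is the minimal resolution of a $\mathbb Z_3$-quotient of the square of a curve of genus four. Products give examples for all Kodaira dimensions between $2$ and $\dim X$, while the scalar curvature is bounded if the Kodaira dimension is zero or the canonical bundle is ample. The proof shows that $\omega(t)$ is uniformly equivalent to a metric glued from the orbifold K\"ahler--Einstein metric and rescaled Ricci-flat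 ALE metrics; the exponent $\mu$ measures how much the dilations of $\mathbb C^2/\Gamma$ stretch its minimal resolution.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact K\"ahler manifold of complex dimension $n$, and write $i=\sqrt{-1}$. For a K\"ahler form $\omega$, the Ricci form $\mathrm{Ric}(\omega)=-i\partial\bar\partial\log\omega^n$ represents $2\pi c_1(X)$, and the scalar curvature is $R(\omega)=\mathrm{tr}_\omega\mathrm{Ric}(\omega)$. Fix a K\"ahler form $\omega_0$. The \emph{continuity method} starting at $\omega_0$ is a smooth family of K\"ahler forms $\omega(t)$ with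
\begin{equation}\label{eq:cm}
(1+t)\,\omega(t)=\omega_0-t\,\mathrm{Ric}(\omega(t)),\qquad \omega(0)=\omega_0 .
\end{equation}
As $t\to\infty$ the equation formally becomes the K\"ahler--Einstein equation $\mathrm{Ric}(\omega)=-\omega$. Throughout the paper
\[
\varepsilon=\frac1{1+t},
\]
so that $[\omega(t)]=\varepsilon[\omega_0]-(1-\varepsilon)\,2\pi c_1(X)$.

We assume that $K_X$ is \emph{semi-ample}: some positive power of $K_X$ is generated by global sections. Then \eqref{eq:cm} has a solution for all $t\in[0,\infty)$, and it is unique (Section~\ref{sec:prelim}). The pluricanonical system defines a map $f:X\to X_{can}\subset\mathbb{CP}^N$ onto the canonical model, a projective variety whose dimension is the Kodaira dimension $\mathrm{kod}(X)$. Let $\chi$ be the multiple of the Fubini--Study form for which $f^*\chi\ge0$ represents $-2\pi c_1(X)$, let $\Omega$ be a smooth volume form with $i\partial\bar\partial\log\Omega=f^*\chi$, and set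
\[
\omega_t=\varepsilon\,\omega_0+(1-\varepsilon)f^*\chi,\qquad r=n-\mathrm{kod}(X).
\]
The form $\omega_t$ is K\"ahler and lies in the class of $\omega(t)$. For $t>0$, equation \eqref{eq:cm} is equivalent to $\omega(t)=\omega_t+i\partial\bar\partial\varphi(t)$ with
\begin{equation}\label{eq:ma}
\omega(t)^n=(1+t)^{-r}e^{\frac{1+t}{t}\varphi(t)}\,\Omega ;
\end{equation}
one passes from \eqref{eq:ma} to \eqref{eq:cm} by applying $-i\partial\bar\partial\log$, and \eqref{eq:ma} fixes the additive constant in $\varphi(t)$. The limit class is pulled back from $X_{can}$, so $\omega(t)$ has to shrink the fibers of $f$, and one asks at what cost in curvature. The following question is posed in \cite{Wondo}.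

\begin{quote}
\textbf{Question.} Let $(X,\omega_0)$ be a compact K\"ahler manifold with $K_X$ semi-ample. Is there a constant $C$, depending only on $X$ and $\omega_0$, such that $|R(\omega(t))|\le C$ on $X$ for all $t\in[0,\infty)$?
\end{quote}

Solving \eqref{eq:cm} for the Ricci form gives $\mathrm{Ric}(\omega(t))=\frac1t\omega_0-\frac{1+t}t\omega(t)$, and hence
\begin{equation}\label{eq:basic}
R(\omega(t))=\frac1t\,\mathrm{tr}_{\omega(t)}\omega_0-n\,\frac{1+t}t,\qquad \mathrm{Ric}(\omega(t))\ge-2\,\omega(t)\quad(t\ge1).
\end{equation}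
So $R(\omega(t))\ge-2n$ for $t\ge1$, and on bounded time intervals $R$ is bounded by compactness. The Question therefore asks whether $\mathrm{tr}_{\omega(t)}\omega_0\le Ct$ for $t\ge1$, that is, whether
\begin{equation}\label{eq:lower}
\omega(t)\ge c\,\varepsilon\,\omega_0\qquad(t\ge1)
\end{equation}
for some $c>0$. There are good reasons to guess that \eqref{eq:lower} holds. The reference form $\omega_t$ satisfies it with $c=1$, and $\omega(t)$ differs from $\omega_t$ by a potential $\varphi(t)$ that is bounded uniformly in $t$ (Lemma~2.1 of Zhang--Zhang, proved there for elliptic surfaces, with the arguments noted to carry over to higher dimensions; we do not use this bound). It holds on average on every curve $E'$ contracted by $f$, because $\int_{E'}\omega(t)=\varepsilon\int_{E'}\omega_0$. And it holds in the two extreme cases of Theorem~\ref{thm:dim}(b) below. Nevertheless the answer is no.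

\begin{theorem}\label{thm:example}
Let $\Sigma$ be the smooth projective model of the curve $y^3=\prod_{j=1}^6(x-x_j)$ with distinct $x_j$, and let $\gamma(x,y)=(x,e^{2\pi i/3}y)$. Let a generator of $\mathbb Z_3$ act on $\Sigma\times\Sigma$ by $(\gamma,\gamma^{-1})$, let $Y=(\Sigma\times\Sigma)/\mathbb Z_3$, and let $X\to Y$ be the minimal resolution. Then $K_X$ is semi-ample and big, and for every K\"ahler metric $\omega_0$ on $X$ there are $c,t_0>0$ with $\sup_XR(\omega(t))\ge c\,t$ for $t\ge t_0$. In particular the answer to the Question is negative.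
\end{theorem}

This is a case of a sharp statement for surfaces of general type. If $n=\mathrm{kod}(X)=2$, the singularities of $X_{can}$ are rational double points, of types $A_k$, $D_k$, $E_6$, $E_7$, $E_8$ (recalled in Section~\ref{sec:rdp}). Put
\begin{equation}\label{eq:mu}
\mu(A_k)=k-1,\quad \mu(D_k)=2(k-3)\ \ (k\ge4),\quad \mu(E_6)=4,\quad\mu(E_7)=6,\quad\mu(E_8)=8 .
\end{equation}

\begin{theorem}\label{thm:sharp}
Let $n=2$, let $K_X$ be semi-ample and $\mathrm{kod}(X)=2$. Let $\mu(X)$ be the maximum of $\mu$ over the singular points of $X_{can}$, with $\mu(X)=0$ if there are none. For every $\omega_0$ there are $C,t_0$ with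
\[
C^{-1}t^{\mu(X)}\le\sup_X|R(\omega(t))|\le C\,t^{\mu(X)},\qquad t\ge t_0 .
\]
In particular $R(\omega(t))$ is uniformly bounded if and only if every singular point of $X_{can}$ is of type $A_1$, independently of $\omega_0$.
\end{theorem}

\begin{theorem}\label{thm:dim}
\emph{(a)} For all $2\le\kappa\le n$ there is $(X,\omega_0)$ with $\dim X=n$, $\mathrm{kod}(X)=\kappa$, $K_X$ semi-ample and $R(\omega(t))$ unbounded.

\emph{(b)} If $K_X$ is semi-ample and $\mathrm{kod}(X)=0$, or if $K_X$ is ample, then $R(\omega(t))$ is uniformly bounded.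
\end{theorem}

The case $\mathrm{kod}(X)=1$, $n\ge2$, is not settled here.

The proof of Theorem~\ref{thm:sharp} has a geometric part and an analytic part. The analytic part shows that $\omega(t)$ is uniformly equivalent to an explicit metric $\hat\omega$. Away from the curves contracted by $f$, this metric is close to the orbifold K\"ahler--Einstein metric of $X_{can}$. Near the curves over a singular point $\mathbb C^2/\Gamma$ it equals $\varepsilon D_{1/\sqrt\varepsilon}^*\,\omega_1$, where $\omega_1$ is a fixed Ricci-flat metric on the minimal resolution $Z$ of $\mathbb C^2/\Gamma$ and $D_\lambda$ is the lift to $Z$ of the dilation $z\mapsto\lambda z$. By \eqref{eq:basic}, the scalar curvature is then governed by the differential of $D_{\sqrt\varepsilon}$ on a compact part of $Z$. The geometric part computes this differential: although $z\mapsto\lambda z$ contracts $\mathbb C^2/\Gamma$ for $\lambda<1$, its lift stretches some exceptional curves unless the singularity is $A_1$.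

Section~\ref{sec:prelim} collects the analytic tools and proves Theorem~\ref{thm:dim}(b), which is a model for the analytic part. Section~\ref{sec:rdp} contains the geometric part, with the cases $A_1$ and $A_2$ worked by hand in Section~\ref{sec:A2}. Sections~\ref{sec:local} and~\ref{sec:approx} construct $\hat\omega$, Section~\ref{sec:est} compares it with $\omega(t)$, and Section~\ref{sec:proofs} proves the remaining theorems.

\section{Analytic tools and two cases of bounded curvature}\label{sec:prelim}

\subsection{Conventions}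
The letters $C,c>0$ denote constants that depend only on $(X,\omega_0)$ and on fixed auxiliary choices, never on $t$; they may change from line to line. We write $A\asymp B$ for $C^{-1}B\le A\le CB$. For a positive $(1,1)$-form $\omega$ and a real $(1,1)$-form $\alpha$, the trace $\mathrm{tr}_\omega\alpha=n\,\alpha\wedge\omega^{n-1}/\omega^n$ is the sum of the eigenvalues of $\alpha$ with respect to $\omega$, and $\alpha^n/\omega^n$ is their product. We put $\Delta_\omega u=\mathrm{tr}_\omega\,i\partial\bar\partial u$ and $\mathrm{osc}\,u=\sup u-\inf u$. At a maximum point of a smooth function $u$ one has $i\partial\bar\partial u\le0$. Looking at eigenvalues gives the following pointwise inequalities: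
\begin{align}
&\log\big((\omega+\alpha)^n/\omega^n\big)\le\mathrm{tr}_\omega\alpha&&\text{if }\omega+\alpha>0,\label{eq:conc}\\
&(\omega+\alpha)^n\ge(1+\mathrm{tr}_\omega\alpha)\,\omega^n,\qquad \mathrm{tr}_\omega\alpha\ge n\,(\alpha^n/\omega^n)^{1/n}&&\text{if }\alpha\ge0.\label{eq:amgm}
\end{align}
In particular $0<\omega\le\omega'$ implies $\omega^n\le\omega'^n$.

\subsection{Existence and uniqueness}
By La Nave--Tian \cite{LT}, the equation $\tilde\omega=\omega_0-t\,\mathrm{Ric}(\tilde\omega)$, $\tilde\omega(0)=\omega_0$, has a smooth solution as long as $[\omega_0]-2\pi t\,c_1(X)$ is a K\"ahler class. The Ricci form does not change under scaling, so $\tilde\omega=(1+t)\omega$ turns this equation into \eqref{eq:cm}. If $K_X$ is nef, in particular if it is semi-ample, the class is K\"ahler for all $t\ge0$ and \eqref{eq:cm} is solvable for all $t\ge0$.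

\begin{lemma}\label{lem:unique}
For fixed $t>0$ the equation $(1+t)\omega=\omega_0-t\,\mathrm{Ric}(\omega)$ has at most one K\"ahler solution.
\end{lemma}

\begin{proof}
Two solutions $\omega,\omega'$ lie in the same class, so $\omega'=\omega+i\partial\bar\partial u$. Subtracting the equations gives $i\partial\bar\partial\log(\omega'^n/\omega^n)=\frac{1+t}t\,i\partial\bar\partial u$, so $\log(\omega'^n/\omega^n)=\frac{1+t}tu$ after adding a constant to $u$. At a maximum of $u$ we have $\omega'\le\omega$, hence $u\le0$; at a minimum $\omega'\ge\omega$, hence $u\ge0$.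
\end{proof}

Thus $\omega(t)$ does not depend on $\chi$, on $\Omega$, or on the power of $K_X$ that defines $f$. We take this power so large that $X_{can}$ is normal, and that $f$ is an embedding if $K_X$ is ample.

\subsection{From potentials to metrics}
A K\"ahler form $\hat\omega$ has \emph{bisectional curvature at most $\Lambda$} if its curvature tensor satisfies $\hat R(\xi,\bar\xi,\xi',\bar\xi')\le\Lambda|\xi|^2_{\hat\omega}|\xi'|^2_{\hat\omega}$ for all tangent vectors $\xi,\xi'$ of type $(1,0)$. The \emph{Chern--Lu inequality} states: if $\mathrm{Ric}(\omega)\ge-B\omega$ and the bisectional curvature of $\hat\omega$ is at most $\Lambda\ge0$, then $S=\mathrm{tr}_\omega\hat\omega$ satisfies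
\begin{equation}\label{eq:CL}
\Delta_\omega\log S\ge-B-\Lambda S .
\end{equation}
It suits the continuity method because it asks of the unknown metric only the lower Ricci bound in \eqref{eq:basic}. We always use it in the following form.

\begin{lemma}\label{lem:compare}
Let $\hat\omega$ and $\omega=\hat\omega+i\partial\bar\partial u$ be K\"ahler forms on a compact manifold of dimension $n$. If $\mathrm{Ric}(\omega)\ge-2\omega$ and the bisectional curvature of $\hat\omega$ is at most $\Lambda\ge1$, then
\[
\mathrm{tr}_\omega\hat\omega\le(2n+2)\,e^{2\Lambda\,\mathrm{osc}\,u}.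
\]
\end{lemma}

\begin{proof}
Let $S=\mathrm{tr}_\omega\hat\omega$. Then $\Delta_\omega u=n-S$, and \eqref{eq:CL} gives
\[
\Delta_\omega(\log S-2\Lambda u)\ge-2-\Lambda S-2\Lambda(n-S)=\Lambda S-2n\Lambda-2 .
\]
At a maximum point $x_*$ of $\log S-2\Lambda u$ the left side is $\le0$, so $S(x_*)\le2n+2/\Lambda\le2n+2$. For any $x$, $\log S(x)\le\log S(x_*)+2\Lambda(u(x)-u(x_*))$.
\end{proof}

The lemma gives a bound independent of $t$ when the oscillation of the potential is of the order of the inverse curvature of the comparison metric. In the next subsection the curvature is bounded; in Section~\ref{sec:est} it is of order $1/\varepsilon$.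

\subsection{Proof of Theorem~\ref{thm:dim}(b)}\label{sec:easy}
In both cases we bound $R(\omega(t))$ for $t\ge t_0$; on $[0,t_0]$ it is bounded by compactness.

\emph{The case $\mathrm{kod}(X)=0$.} Here a power of $K_X$ is trivial, $f$ is constant and $f^*\chi=0$. The form $\tilde\omega=(1+t)\omega(t)$ lies in $[\omega_0]$ and satisfies $\mathrm{Ric}(\tilde\omega)=\frac1t(\omega_0-\tilde\omega)$. Let $\Omega'$ be the multiple of $\Omega$ with $\int_X\Omega'=\int_X\omega_0^n$; it satisfies $i\partial\bar\partial\log\Omega'=0$. Writing $\tilde\omega=\omega_0+i\partial\bar\partial u$, we find that $\log(\tilde\omega^n/\Omega')-u/t$ is constant, and we normalize $u$ by $\tilde\omega^n=e^{u/t}\Omega'$. By Yau's theorem there is a K\"ahler form $\omega_0+i\partial\bar\partial u_0$ with volume form $\Omega'$. At a maximum point $x_*$ of $u-u_0$ we have $\tilde\omega\le\omega_0+i\partial\bar\partial u_0$, so $e^{u/t}\le1$ and $u(x_*)\le0$. Hence $u\le u(x_*)+u_0-u_0(x_*)\le\mathrm{osc}\,u_0$. At a minimum point all inequalities are reversed, and $u\ge-\mathrm{osc}\,u_0$.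 For $t\ge1$ we have $\mathrm{Ric}(\tilde\omega)\ge-\tilde\omega$, so Lemma~\ref{lem:compare} with $\hat\omega=\omega_0$ gives $S=\mathrm{tr}_{\tilde\omega}\omega_0\le C$. Therefore $R(\omega(t))=(1+t)R(\tilde\omega)=\frac{1+t}t(S-n)$ is bounded for $t\ge1$.

\emph{The case $K_X$ ample.} Here $r=0$ and $f^*\chi$ is K\"ahler. By the Aubin--Yau theorem there is a smooth $\varphi_\infty$ with $\omega_{KE}=f^*\chi+i\partial\bar\partial\varphi_\infty>0$ and $\omega_{KE}^n=e^{\varphi_\infty}\Omega$. Put
\[
\hat\omega=\omega_t+i\partial\bar\partial\varphi_\infty=\omega_{KE}+\varepsilon(\omega_0-f^*\chi).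
\]
For $t\ge t_0$ this is a K\"ahler form with $\hat\omega\asymp\omega_0$ and bounded curvature, and $\varphi_\infty$ almost solves \eqref{eq:ma}: the error $N=\log(\hat\omega^n/\Omega)-\frac{1+t}t\varphi_\infty=\log(\hat\omega^n/\omega_{KE}^n)-\frac1t\varphi_\infty$ is $O(\varepsilon)$. For $u=\varphi(t)-\varphi_\infty$, equation \eqref{eq:ma} reads $\frac{1+t}tu=\log(\omega(t)^n/\hat\omega^n)+N$. The logarithm is $\le0$ at a maximum of $u$ and $\ge0$ at a minimum, so $|u|\le C\varepsilon$. Lemma~\ref{lem:compare} gives $\mathrm{tr}_{\omega(t)}\hat\omega\le C$, hence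
\begin{equation}\label{eq:ample}
\mathrm{tr}_{\omega(t)}\omega_0\le C\qquad(t\ge t_0),
\end{equation}
and $R(\omega(t))$ is bounded by \eqref{eq:basic}. \qed

The second case is the pattern for Theorem~\ref{thm:sharp}: find an approximate solution, bound the difference of potentials by the maximum principle, and apply Lemma~\ref{lem:compare}.

\section{Rational double points and their dilations}\label{sec:rdp}

\subsection{Standard facts}\label{sec:facts}
A \emph{rational double point} is a surface singularity isomorphic to the origin of $\mathbb C^2/\Gamma$ for a finite nontrivial subgroup $\Gamma\subset SU(2)$. The type is $A_k$ if $\Gamma$ is cyclic of order $k+1$. The types $D_k$, $E_6$, $E_7$, $E_8$ correspond to the preimages under $SU(2)\to SU(2)/\pm1=SO(3)$ of the dihedral group of order $2(k-2)$ and of the rotation groups of the tetrahedron, the octahedron and the icosahedron. An element of $SU(2)$ with eigenvalue $1$ is the identity, so $\Gamma$ acts freely on $\mathbb C^2\setminus0$. The form $dz_1\wedge dz_2$ is $\Gamma$-invariant, and a resolution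 of $\mathbb C^2/\Gamma$ is \emph{crepant} if this form extends to it as a nowhere vanishing holomorphic $2$-form. Let $\pi:Z\to\mathbb C^2/\Gamma$ be the minimal resolution and $E=\pi^{-1}(0)=E_1\cup\dots\cup E_l$ its exceptional curve. We use the following facts.
\begin{itemize}
\item[(R1)] If $n=\mathrm{kod}(X)=2$ and $K_X$ is semi-ample, then $X_{can}$ has only rational double points and $f:X\to X_{can}$ is the minimal resolution.
\item[(R2)] A resolution of a rational double point is minimal if and only if it is crepant, and the minimal resolution is unique.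
\item[(R3)] The singularity is rational, that is, $R^1\pi_*\mathcal O_Z=0$.
\item[(R4)] The intersection matrix $(E_j\cdot E_{j'})$ is negative definite.
\end{itemize}
For a point $z$ of $Z$ we write $|z|$ for the norm of its image in $\mathbb C^2/\Gamma$, and we put
\[
\rho=|z|^2,\qquad Z_s=\{|z|<s\},\qquad \omega_{fl}=i\partial\bar\partial|z|^2,\qquad dV_0=\omega_{fl}^2 .
\]
The function $\rho$ is continuous on $Z$ and smooth off $E$. The form $dV_0$ is a constant multiple of $dz_1\wedge dz_2\wedge d\bar z_1\wedge d\bar z_2$, so by (R2) it extends to a smooth volume form on $Z$.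

The group $\mathbb C^*$ acts on $\mathbb C^2/\Gamma$ by scalars. The goal of this section is the following statement.

\begin{proposition}\label{prop:dil}
\emph{(a)} The scalar action lifts to a holomorphic action $\mathbb C^*\times Z\to Z$, $(\lambda,z)\mapsto D_\lambda z$. Each $D_\lambda$ preserves each $E_j$ and is homotopic to the identity.

\emph{(b)} Let $g$ be a Hermitian metric on $Z$ and let $s>0$. With $\mu$ given by \eqref{eq:mu} for the type of $\Gamma$, and with constants depending only on $g$ and $s$,
\[
\sup_{|w|\le s}\mathrm{tr}_g(D_\lambda^*g)(w)\asymp\lambda^{-2\mu},\qquad0<\lambda\le1 .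
\]
\end{proposition}

We prove both parts by describing $Z$ in explicit charts in which the dilations act diagonally.

\subsection{Cyclic groups}\label{sec:cyc}
Let $m\ge1$ and let $\mathbb Z_m$ act on $\mathbb C^2$ through $\mathrm{diag}(e^{2\pi i/m},e^{-2\pi i/m})$. Consider the invariant rational functions
\[
u_j=z_1^{m-j}z_2^{-j}\quad(0\le j\le m),\qquad v_j=u_{j+1}^{-1}\quad(0\le j\le m-1),
\]
which satisfy $u_jv_j=z_1z_2$. The toric resolution $Z(m)$ of $\mathbb C^2/\mathbb Z_m$ is glued from $m$ copies of $\mathbb C^2$ with coordinates $(u_j,v_j)$, $0\le j\le m-1$, by $u_{j+1}=v_j^{-1}$, $v_{j+1}=u_jv_j^2$. Its exceptional curves are $E_j=\{u_{j-1}=0\}\cup\{v_j=0\}$, $1\le j\le m-1$, and $u_j=v_{j-1}^{-1}$ is a coordinate on $E_j\cong\mathbb P^1$. For $m=1$ we have $Z(1)=\mathbb C^2$ with $(u_0,v_0)=(z_1,z_2)$. The exponent matrix of $u_j$ and $v_j=z_1^{-(m-j-1)}z_2^{j+1}$ has determinant $(m-j)(j+1)-j(m-j-1)=m$. Together with $u_jv_j=z_1z_2$ this gives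
\begin{equation}\label{eq:crep}
du_j\wedge dv_j=m\,dz_1\wedge dz_2 ,
\end{equation}
so $Z(m)$ is crepant. By (R2) it is the minimal resolution of the $A_{m-1}$ singularity when $m\ge2$.

To measure distortion we want a metric on $Z(m)$ built from functions on which diagonal maps act by scalars. In the chart with index $a$ we have $u_j=u_a(u_av_a)^{a-j}=u_a^{1+a-j}v_a^{a-j}$. For $j\le a$ this is a monomial in $(u_a,v_a)$, and for $j\ge a+1$ its inverse is. Hence $u_1,\dots,u_{m-1}$ are holomorphic maps $Z(m)\to\mathbb P^1$, while $u_0=z_1^m$ and $v_{m-1}=u_m^{-1}=z_2^m$ are holomorphic functions. Let $\omega_{FS}=i\,du\wedge d\bar u/(1+|u|^2)^2$ on $\mathbb P^1$, which is invariant under $u\mapsto u^{-1}$, and put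
\[
g_m=\sum_{j=1}^{m-1}u_j^*\omega_{FS}+i\,du_0\wedge d\bar u_0+i\,dv_{m-1}\wedge d\bar v_{m-1}.
\]
All terms are semipositive. In the chart with index $a$, the term for $u_a$ is a positive multiple of $i\,du_a\wedge d\bar u_a$, and the term for $u_{a+1}=v_a^{-1}$ is a positive multiple of $i\,dv_a\wedge d\bar v_a$. So $g_m$ is a Hermitian metric.

\begin{lemma}\label{lem:cyc}
Let $a,b\ge0$ be integers. The action $(z_1,z_2)\mapsto(\lambda^az_1,\lambda^bz_2)$ of $\lambda\in\mathbb C^*$ lifts to a holomorphic action $T_\lambda$ on $Z(m)$. For $0<\lambda\le1$ we have $T_\lambda^*g_m\le\lambda^{-2N}g_m$, where $N=\max_{1\le j\le m-1}|a(m-j)-bj|$, and $N=0$ if $m=1$. The point $p=\{u_0=v_0=0\}$ is fixed, and $dT_\lambda(\partial_{v_0})=\lambda^{b-a(m-1)}\partial_{v_0}$ at $p$.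
\end{lemma}

\begin{proof}
The action multiplies $u_j$ by $\lambda^{a(m-j)-bj}$ for $0\le j\le m$. In each chart it is therefore diagonal and holomorphic in $(\lambda,u_j,v_j)$, which gives the lift; taking $j=1$ gives the last statement. For $c>0$, the map $u\mapsto cu$ multiplies $\omega_{FS}$ by $c^2(1+|u|^2)^2/(1+c^2|u|^2)^2$. This is at most $c^2$ if $c\ge1$, and at most $c^{-2}$ if $c\le1$ because then $1+|u|^2\le c^{-2}(1+c^2|u|^2)$. So $T_\lambda^*$ multiplies each Fubini--Study term of $g_m$ by at most $\lambda^{-2N}$. It multiplies the last two terms by $\lambda^{2am}\le1$ and $\lambda^{2bm}\le1$.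
\end{proof}

The dilations $D_\lambda$ on the resolution of $A_k$ are the case $m=k+1$, $a=b=1$, in which $u_j\mapsto\lambda^{k+1-2j}u_j$.

\subsection{The mechanism on $A_1$ and $A_2$}\label{sec:A2}
We first explain, heuristically, what $\omega(t)$ should look like near the exceptional curve over a singular point. Off $E$ one expects $\omega(t)$ to approach a K\"ahler--Einstein metric on $X_{can}$, which near the singular point is $\omega_{fl}$ to leading order. The curves $E_j$ have area of order $\varepsilon$, so the relevant length scale is $\sqrt\varepsilon$. The operation $\alpha\mapsto\varepsilon^{-1}D^*_{\sqrt\varepsilon}\alpha$ fixes $\omega_{fl}$ and brings the areas of the $E_j$ back to $\int_{E_j}\omega_0$. One therefore expects $\varepsilon^{-1}D^*_{\sqrt\varepsilon}\omega(t)$ to be comparable to a fixed metric $g$ on a compact part of $Z$, that is,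
\begin{equation}\label{eq:heur}
\omega(t)\asymp\varepsilon\,D^*_{1/\sqrt\varepsilon}\,g\qquad\text{for }|z|\le\sqrt\varepsilon .
\end{equation}
Propositions~\ref{prop:approx} and~\ref{prop:C2} prove this. Let us grant \eqref{eq:heur} and test \eqref{eq:lower}.

For $A_1$ ($m=2$) the charts are $(u_0,v_0)=(z_1^2,z_2/z_1)$ and $(u_1,v_1)=(z_1/z_2,z_2^2)$. The dilation $D_\lambda$ fixes $E_1$ pointwise, and Lemma~\ref{lem:cyc} gives $D_\lambda^*g_2\le g_2$ for $\lambda\le1$. Thus $D^*_{1/\sqrt\varepsilon}\,g_2\ge g_2$, and \eqref{eq:heur} implies $\omega(t)\ge c\,\varepsilon\,\omega_0$ near $E$, as one would guess.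

For $A_2$ ($m=3$) the charts are
\[
(u_0,v_0)=(z_1^3,\;z_2/z_1^2),\qquad(u_1,v_1)=(z_1^2/z_2,\;z_2^2/z_1),\qquad(u_2,v_2)=(z_1/z_2^2,\;z_2^3),
\]
and $D_\lambda$ acts with weights $(3,-1)$, $(1,1)$ and $(-1,3)$; see Figure~\ref{fig:A2}. On $E_1$, with coordinate $v=v_0$, both $g$ and $\omega_0$ are comparable to $\omega_{FS}$, and $D_{1/\sqrt\varepsilon}$ sends $v$ to $\sqrt\varepsilon\,v$. So \eqref{eq:heur} gives
\[
\omega(t)|_{E_1}\asymp\frac{\varepsilon^2\,i\,dv\wedge d\bar v}{(1+\varepsilon|v|^2)^2}.
\]
The right side has total area $2\pi\varepsilon$, of the order that cohomology requires. But half of this area lies in $\{|v|\ge\varepsilon^{-1/2}\}$, the disc of radius $\sqrt\varepsilon$ in the coordinate $u_1=1/v$ around the node $E_1\cap E_2$. At the other fixed point $p_+=\{u_0=v_0=0\}$ the right side is only $\varepsilon^2\omega_{FS}$. Hence $\mathrm{tr}_{\omega(t)}\omega_0\ge c\,\varepsilon^{-2}$ at $p_+$, and \eqref{eq:basic} gives $R(\omega(t))(p_+)\ge ct$ for large $t$. The estimate \eqref{eq:lower} holds on average on $E_1$ and fails at $p_+$ by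 a factor $\varepsilon$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[thick] (-2.4,-0.2) -- (0.4,1.2);
\draw[thick] (-0.4,1.2) -- (2.4,-0.2);
\draw (-4,1) -- (-1.6,-0.2);
\draw (4,1) -- (1.6,-0.2);
\draw[->,thick] (-2,0) -- (-1,0.5);
\draw[->,thick] (2,0) -- (1,0.5);
\draw[->] (-4,1) -- (-3,0.5);
\draw[->] (4,1) -- (3,0.5);
\fill (-2,0) circle (1.6pt);
\fill (0,1) circle (1.6pt);
\fill (2,0) circle (1.6pt);
\node at (-2,-0.5) {$p_+$: $(3,-1)$};
\node at (2,-0.5) {$p_-$: $(-1,3)$};
\node at (0,1.5) {$(1,1)$};
\node at (-1.2,0.8) {$E_1$};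
\node at (1.2,0.8) {$E_2$};
\node at (-3.9,1.3) {$z_2=0$};
\node at (3.9,1.3) {$z_1=0$};
\end{tikzpicture}
\caption{The minimal resolution of $\mathbb C^2/\mathbb Z_3$ (type $A_2$): the exceptional curves $E_1,E_2$ and the proper transforms of the two coordinate axes. The dots are the fixed points of the lifted dilations $D_\lambda$, labeled by the weights of $D_\lambda$ in the charts centered there. Arrows show the motion of points as $\lambda\to0$. At $p_\pm$ the dilation expands the direction of the exceptional curve by the factor $\lambda^{-1}$.}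
\label{fig:A2}
\end{figure}

\subsection{Groups containing $-1$}\label{sec:DE}
For the types $D$ and $E$ there is no torus action, but $-1\in\Gamma$, and we can divide by $\pm1$ first. Let $\bar\Gamma=\Gamma/\pm1$ and $W=\mathrm{Bl}_0(\mathbb C^2)/\pm1$. The unitary group and the scalars act on $W$, and $W$ fibers over the space $\mathbb P^1$ of lines in $\mathbb C^2$. Fix a line and choose coordinates $z$, by a change in $SU(2)$, in which it is $[1:0]$. Over the lines other than $[0:1]$ the blow-up has coordinates $(z_1,z_2/z_1)$, and $-1$ changes the sign of the first one. So $W$ is smooth, with coordinates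
\[
(y_1,y_2)=(z_1^2,\;z_2/z_1)\in\mathbb C^2,\qquad dz_1\wedge dz_2=\tfrac12\,dy_1\wedge dy_2 ,
\]
the fibration is given by $y_2$, and the scalar $\lambda$ acts by $(y_1,y_2)\mapsto(\lambda^2y_1,y_2)$.

The group $\bar\Gamma$ acts freely off the zero section $\{y_1=0\}$. The stabilizer of $[1:0]$ in $\Gamma$ preserves the orthogonal line as well, so it consists of matrices $\mathrm{diag}(c,c^{-1})$. It is a finite subgroup of the circle containing $-1$, hence cyclic of even order $2m$ and generated by $\mathrm{diag}(e^{i\pi/m},e^{-i\pi/m})$. It acts on $W$ through $\mathbb Z_m$, generated by $(y_1,y_2)\mapsto(e^{2\pi i/m}y_1,e^{-2\pi i/m}y_2)$. Let $\Delta=\{|y_2|<\delta\}\subset\mathbb P^1$ be so small that it is disjoint from its translates by elements of $\bar\Gamma$ outside the stabilizer. The part of $W/\bar\Gamma$ over $\Delta/\mathbb Z_m\subset\mathbb P^1/\bar\Gamma$ is the open subset $(\mathbb C\times\Delta)/\mathbb Z_m$ of $\mathbb C^2/\mathbb Z_m$. Thus $W/\bar\Gamma$ has only singularities of type $A_{m-1}$, at the finitely many points of the zero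 section with $m\ge2$. Resolve each of them as in Section~\ref{sec:cyc}, with $(y_1,y_2)$ in place of $(z_1,z_2)$. The result is a resolution of $\mathbb C^2/\Gamma$ on which $dz_1\wedge dz_2=\frac1{2m}du_j\wedge dv_j$ by \eqref{eq:crep}. It is crepant, so by (R2) it is $Z$.

We obtain a holomorphic map $\varpi:Z\to\mathbb P^1/\bar\Gamma$ such that every point of the base has a neighborhood $\Delta/\mathbb Z_m$ whose preimage is an open subset of $Z(m)$, on which the scalars act as in Lemma~\ref{lem:cyc} with $(a,b)=(2,0)$. The number $m$ is the order of the stabilizer of a point of $\mathbb P^1=S^2$ in the rotation group $\bar\Gamma$. The orbits with nontrivial stabilizer have orders $(2,2,k-2)$ for $D_k$ and $(2,3,3)$, $(2,3,4)$, $(2,3,5)$ for $E_6,E_7,E_8$. If $m_{\max}$ is the largest order, then $2(m_{\max}-1)=2(k-3),4,6,8$, which is $\mu$ in each case.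

\subsection{Proof of Proposition~\ref{prop:dil}}
(a) For type $A$ the lift is given by Lemma~\ref{lem:cyc}. For types $D$ and $E$ the lemma gives a lift on each set $\varpi^{-1}(\Delta/\mathbb Z_m)$; these sets are invariant because $y_2$ is, and the lifts agree on overlaps because they agree on the dense set $Z\setminus E$. The map $D_\lambda$ preserves $E$ and its finite set of singular points. The complement of that set in $E$ has one connected component in each $E_j$, and $\mathbb C^*$ is connected, so each $E_j$ is preserved. A path from $1$ to $\lambda$ in $\mathbb C^*$ gives the homotopy.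

(b) Let $K=\{|w|\le s\}$. It is compact and $D_\lambda K\subset K$ for $0<\lambda\le1$. On a compact set with this invariance, two metrics $g\asymp g'$ give comparable traces $\mathrm{tr}_g(D_\lambda^*g)\asymp\mathrm{tr}_{g'}(D_\lambda^*g')$, uniformly in $\lambda$.

\emph{Lower bound.} Suppose $p\in E$ is fixed by $D_\lambda$ and $dD_\lambda\xi=c\xi$ with $|\xi|_g=1$. The trace of a semipositive Hermitian form is at least its value on a unit vector, so $\mathrm{tr}_g(D_\lambda^*g)(p)\ge|c|^2$. For $A_k$, the point $p$ of Lemma~\ref{lem:cyc} lies on $E_1$ and $c=\lambda^{1-k}=\lambda^{-\mu}$. For types $D$ and $E$ take a line with $m=m_{\max}\ge2$; then $p$ lies on an exceptional curve of $Z(m)$, hence on $E$, and $c=\lambda^{-2(m-1)}=\lambda^{-\mu}$.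

\emph{Upper bound.} For $A_k$ take $g=g_{k+1}$. Then $N=\max_{1\le j\le k}|k+1-2j|=k-1$, and Lemma~\ref{lem:cyc} gives $\mathrm{tr}_g(D_\lambda^*g)\le2\lambda^{-2(k-1)}$. For types $D$ and $E$, cover the compact base $\mathbb P^1/\bar\Gamma$ by finitely many closed discs $\Delta'/\mathbb Z_m$ with $\Delta'=\{|y_2|\le\delta/2\}$. The sets $K\cap\varpi^{-1}(\Delta'/\mathbb Z_m)$ cover $K$, are compact, and are mapped into themselves by $D_\lambda$, $\lambda\le1$. On each of them $g\asymp g_m$, and $N=\max_{1\le j\le m-1}2(m-j)=2(m-1)\le\mu$, a formula that also holds for $m=1$. \qed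

\begin{remark}
In all cases $\mu+2$ is the largest order of an element of $\Gamma$. For $A_k$ this order is $k+1$. If $-1\in\Gamma$, every element fixes a line, so the largest order is $2m_{\max}$.
\end{remark}

\section{Potentials near a singular point}\label{sec:local}

From now until the end of Section~\ref{sec:est}, $n=\mathrm{kod}(X)=2$, so $r=0$, and $Y=X_{can}$ has at least one singular point. We write $E$ also for $f^{-1}(\mathrm{Sing}\,Y)$. In this section we fix a singular point, of type $\mathbb C^2/\Gamma$, and prepare potentials for the two metrics to be glued.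

\subsection{The K\"ahler--Einstein orbifold metric}
By R.~Kobayashi \cite{Kob}, $Y$ carries an orbifold K\"ahler--Einstein metric $\omega_Y$ with $\mathrm{Ric}(\omega_Y)=-\omega_Y$: a K\"ahler metric on the smooth locus that near each singular point lifts to a smooth $\Gamma$-invariant K\"ahler metric on a neighborhood of $0\in\mathbb C^2$. We identify $X\setminus E$ with the smooth locus of $Y$. The dilations depend on the chart, and we need a chart in which $\omega_Y$ agrees with $\omega_{fl}$ to second order.

\begin{lemma}\label{lem:coord}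
There is an orbifold chart at the singular point in which $\Gamma\subset SU(2)$ acts linearly and $\omega_Y=i\partial\bar\partial\Phi_Y$, where
\begin{equation}\label{eq:Q}
\Phi_Y=|z|^2+Q(z),\qquad Q\in C^\infty,\qquad|\partial^kQ|\le C|z|^{4-k}\quad(0\le k\le4).
\end{equation}
\end{lemma}

\begin{proof}
Start with a chart in which $\Gamma$ acts linearly with determinant $1$, and average a local potential of $\omega_Y$ over $\Gamma$. Sorted by bidegree in $(z,\bar z)$, its Taylor polynomial of degree $3$ is the real part of a holomorphic polynomial, plus a positive Hermitian form, plus terms of bidegree $(2,1)$ and $(1,2)$. Since $\Gamma$ acts linearly, each part is $\Gamma$-invariant. Subtract the first part, which does not change $\omega_Y$, and make a linear change of coordinates so that the Hermitian form is $|z|^2$. Then $\Gamma\subset U(2)$, and $\Gamma\subset SU(2)$ since conjugation preserves determinants. The cubic part is $2\,\mathrm{Re}\langle q(z),z\rangle$, where $\langle q(z),z\rangle=\sum_jq_j(z)\bar z_j$ and $q:\mathbb C^2\to\mathbb C^2$ is homogeneous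 quadratic. For $U\in\Gamma$, invariance gives $\langle q(z),z\rangle=\langle q(Uz),Uz\rangle=\langle U^{-1}q(Uz),z\rangle$, and comparing coefficients of $\bar z_j$ yields $q(Uz)=Uq(z)$. So $z'=z+q(z)$ is a $\Gamma$-equivariant change of coordinates near $0$, and $|z'|^2=|z|^2+2\,\mathrm{Re}\langle q(z),z\rangle+|q(z)|^2$. In the coordinate $z'$ the potential is $|z'|^2$ plus a smooth function with vanishing $3$-jet at $0$.
\end{proof}

Fix $r_0\in(0,\frac12]$, the same for all singular points, such that the charts contain the closed balls $\{|z|\le2r_0\}$, these balls have disjoint images in $Y$, and $\frac12\omega_{fl}\le\omega_Y\le2\omega_{fl}$ on them. By (R2) we identify the preimage in $X$ of $\{|z|<2r_0\}/\Gamma$ with $Z_{2r_0}$. Since $i\partial\bar\partial Q=O(|z|^2)$,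
\begin{equation}\label{eq:h}
\omega_Y^2=e^h\,dV_0,\qquad|h|\le C|z|^2 .
\end{equation}
We also fix a smooth cutoff $\eta=\eta(|z|)\in[0,1]$ with $\eta=1$ for $|z|\le r_0/2$ and $\eta=0$ near $|z|\ge r_0$. Finally, for a smooth function $F$ of one variable, $i\partial\bar\partial F(\rho)=F'\omega_{fl}+F''\,i\partial\rho\wedge\bar\partial\rho$, so
\begin{equation}\label{eq:radial}
i\partial\bar\partial F(\rho)\ \text{ has eigenvalues }\ F'\ \text{ and }\ F'+\rho F''=(\rho F')'\ \text{ with respect to }\omega_{fl}.
\end{equation}

\subsection{A potential with logarithmic poles}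
The form $\omega_0$ has positive integrals over the $E_j$, so it has no smooth potential near $E$. It does have a potential off $E$ with logarithmic poles along $E$, and the singular part depends only on the periods $\int_{E_j}\omega_0$. Fix Hermitian metrics $h_j$ on the line bundles $\mathcal O(E_j)$ over $Z$, with defining sections $s_j$ and curvature forms $\Theta_j$. Then $\Theta_j=-i\partial\bar\partial\log|s_j|^2_{h_j}$ off $E$ and $\int_{E_{j'}}\Theta_j=2\pi E_j\cdot E_{j'}$. By (R4) there are unique $a_j\in\mathbb R$ with
\[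
\Big(\sum_ja_jE_j\Big)\cdot E_{j'}=-\frac1{2\pi}\int_{E_{j'}}\omega_0<0\quad\text{for all }j',\qquad\text{and we put}\qquad\sigma=\sum_ja_j\log|s_j|^2_{h_j}.
\]
Thus $i\partial\bar\partial\sigma=-\sum_ja_j\Theta_j$ extends smoothly across $E$, with the same periods as $\omega_0$.

All $a_j$ are positive. Indeed, let $a^\pm=\sum_j\max(\pm a_j,0)E_j$. The divisor $a^+-a^-$ is negative on each $E_{j'}$, and $a^+\cdot a^-\ge0$ because $a^+$ and $a^-$ are effective without common component. So $0\ge(a^+-a^-)\cdot a^-\ge-(a^-)^2\ge0$, and $a^-=0$ by (R4). If $a_{j'}=0$, then $a^+\cdot E_{j'}\ge0$, a contradiction. Hence $\sigma\to-\infty$ at $E$.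

\begin{lemma}\label{lem:ddbar}
Let $\alpha$ be a smooth closed real $(1,1)$-form on $Z_s$, $0<s\le\infty$. If $\int_{E_j}\alpha=0$ for all $j$, then $\alpha=i\partial\bar\partial b$ with $b\in C^\infty(Z_s)$. If $\int_{E_j}\alpha=\int_{E_j}\omega_0$ for all $j$, then $\alpha=i\partial\bar\partial(\sigma+b)$ on $Z_s\setminus E$ with $b\in C^\infty(Z_s)$.
\end{lemma}

\begin{proof}
The second case follows from the first applied to $\alpha+\sum_ja_j\Theta_j$, so assume that the periods vanish. Let $\mathcal U\subset Z_s$ be a neighborhood of $E$ that deformation retracts onto $E$. A $2$-cycle in $Z_s$ has compact support, and the maps $D_{\lambda'}$, $\lambda'\in[\lambda,1]$, make it homologous in $Z_s$ to its image under $D_\lambda$. For small $\lambda$ this image lies in $\mathcal U$, since $\pi$ is proper and so $\mathcal U\supset Z_{s'}$ for some $s'>0$. Hence $H_2(Z_s,\mathbb R)$ is generated by the $E_j$, and $\alpha=d\beta$ for a real $1$-form $\beta$ by de Rham's theorem. The $(0,2)$-part of this equation is $\bar\partial\beta^{0,1}=0$. The base $\{|z|<s\}/\Gamma$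 is Stein, so (R3) and the Leray spectral sequence give $H^1(Z_s,\mathcal O)=0$. Thus $\beta^{0,1}=\bar\partial b'$ and $\beta^{1,0}=\partial\overline{b'}$ for a smooth complex function $b'$, and $\alpha=\partial\bar\partial(b'-\overline{b'})=i\partial\bar\partial(2\,\mathrm{Im}\,b')$.
\end{proof}

In particular we fix $b_0,b_\chi\in C^\infty(Z_{2r_0})$ with
\begin{equation}\label{eq:b0}
\omega_0=i\partial\bar\partial(\sigma+b_0)\ \text{ on }Z_{2r_0}\setminus E,\qquad f^*\chi=i\partial\bar\partial b_\chi\ \text{ on }Z_{2r_0};
\end{equation}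
the periods of $f^*\chi$ vanish because $f$ contracts the $E_j$.

In the gluing, the pole of the potential of $\omega_0$ at $z$ will be cancelled against the pole of another potential at $D_{1/\sqrt\varepsilon}z$. The next lemma bounds what remains.

\begin{lemma}\label{lem:cocycle}
For $0<\lambda\le1$, the function $c_\lambda=\sigma\circ D_\lambda-\sigma$ extends smoothly to $Z$, and for each $s>0$ we have $|c_\lambda|\le C_s(1+\log\frac1\lambda)$ on $\{|w|\le s\}$. Consequently $|\sigma|\le C(1+\log\frac1\rho)$ on $Z_{r_0}\setminus E$.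
\end{lemma}

\begin{proof}
The map $(\lambda,w)\mapsto(\lambda,D_\lambda w)$ is a biholomorphism of $\mathbb C^*\times Z$ that preserves the hypersurface $\mathbb C^*\times E_j$. It pulls back a local defining function of this hypersurface to another one, and two such functions differ by a holomorphic unit. Hence $\log|s_j|^2_{h_j}(D_\lambda w)-\log|s_j|^2_{h_j}(w)$ extends smoothly to $\mathbb C^*\times Z$. So $c_\lambda$ is smooth, and $|c_\lambda|\le C_0$ on $K=\{|w|\le s\}$ for $\lambda\in[\frac12,1]$. We have $c_{\lambda\lambda'}=c_\lambda\circ D_{\lambda'}+c_{\lambda'}$ and $D_{\lambda'}K\subset K$ for $\lambda'\le1$. Write $\lambda=\lambda_1^k$ with an integer $1\le k\le1+\log_2\frac1\lambda$ and $\lambda_1\in[\frac12,1]$; iterating the identity gives $|c_\lambda|\le kC_0$ on $K$. For the last claim write $z=D_\lambda z'$ with $|z'|=r_0$ and $\lambda=|z|/r_0$. Then $\sigma(z)=\sigma(z')+c_\lambda(z')$, the function $\sigma$ is bounded on $\{|z'|=r_0\}$, and $\log\frac1\lambda\le\frac12\log\frac1\rho$.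
\end{proof}

The logarithm cannot be removed: for $A_1$ we have $\sigma=a_1\log|u_0|^2+(\text{smooth})$ in the chart $(u_0,v_0)$, so $c_\lambda=4a_1\log\lambda+O(1)$ on $\{|u_0|\le1,|v_0|\le1\}$.

\subsection{The Ricci-flat ALE metric}
A K\"ahler metric on $Z$ is \emph{ALE} if, in the coordinate $w\in\mathbb C^2/\Gamma$, its difference from the flat metric is $O(|w|^{-4})$ at infinity, with $k$-th derivatives $O(|w|^{-4-k})$. We use the two-dimensional case of a theorem of Joyce \cite[Theorem 8.2.3]{Joyce}, see also \cite{Joyce2}; in this dimension the metrics are Kronheimer's \cite{Kron}.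

\begin{theorem}[Joyce]\label{thm:joyce}
Every K\"ahler class of ALE K\"ahler metrics on $Z$ contains a Ricci-flat ALE K\"ahler metric. Outside a compact set its K\"ahler form equals $i\partial\bar\partial(|w|^2+G)$ with $|\nabla^kG|=O(|w|^{-2-k})$ for all $k\ge0$.
\end{theorem}

\begin{lemma}\label{lem:ale}
There is a Ricci-flat K\"ahler form $\omega_1$ on $Z$ with $\int_{E_j}\omega_1=\int_{E_j}\omega_0$ for all $j$, with $\omega_1^2=dV_0$, and with $\omega_1=i\partial\bar\partial(|w|^2+G)$ on $Z\setminus E$, where for some $L_0>0$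
\begin{equation}\label{eq:G}
|w|^2+G=\sigma+b_1,\quad b_1\in C^\infty(Z),\qquad|\nabla^kG|\le C_k|w|^{-2-k}\ \text{ for }|w|\ge L_0 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{An ALE metric with the periods of $\omega_0$.} By \eqref{eq:b0}, the form $\tau=i\partial\bar\partial(\eta(\sigma+b_0))$ equals $\omega_0$ on $Z_{r_0/2}\setminus E$, so it extends smoothly to $Z$; it vanishes for $|z|\ge r_0$. Let $P(\rho)\ge0$ be smooth and nondecreasing with $P=0$ for $\rho\le r_0^2/16$ and $P=\rho$ for $\rho\ge r_0^2/4$, and let $F_1'=P/\rho$, $F_1(0)=0$. By \eqref{eq:radial}, $i\partial\bar\partial F_1(\rho)$ has eigenvalues $P/\rho\ge0$ and $P'\ge0$. It vanishes near $E$, so it is smooth on $Z$, and it equals $\omega_{fl}$ for $|z|\ge r_0/2$. For a large constant $B$ the form $\tau+B\,i\partial\bar\partial F_1(\rho)$ is positive: it is $\ge\omega_0$ on $Z_{r_0/2}$, it equals $\tau+B\omega_{fl}$ with $\tau$ bounded on $\{r_0/2\le|z|\le r_0\}$, and it equals $B\omega_{fl}$ for $|z|\ge r_0$. It has the periods of $\omega_0$. Its pullback by $D_{B^{-1/2}}$ has the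 same periods by Proposition~\ref{prop:dil}(a) and equals $\omega_{fl}$ near infinity. This pullback is an ALE K\"ahler form; let $\omega_1$ be the Ricci-flat form in its class given by Theorem~\ref{thm:joyce}.

\emph{Volume form.} The function $\log(\omega_1^2/dV_0)$ is smooth on $Z$. It is pluriharmonic because $\mathrm{Ric}(\omega_1)=0$ and $i\partial\bar\partial\log dV_0=0$, and it tends to $0$ at infinity. By the maximum principle it vanishes.

\emph{Potential.} By Lemma~\ref{lem:ddbar} with $s=\infty$, $\omega_1=i\partial\bar\partial(\sigma+b_1)$ off $E$. Let $G$ be as in Theorem~\ref{thm:joyce} on $\{|w|>L_0/2\}$. The function $\sigma+b_1-|w|^2-G$ lifts to a $\Gamma$-invariant pluriharmonic function on the simply connected set $\{|w|>L_0/2\}\subset\mathbb C^2$, so it is the real part of a holomorphic function $H$. By Hartogs' theorem $H$ extends to $\mathbb C^2$, and averaging over $\Gamma$ does not change $\mathrm{Re}\,H$ on $\{|w|>L_0/2\}$. So we may take $H$ invariant, and it pulls back to a holomorphic function on $Z$. Replace $b_1$ by $b_1-\mathrm{Re}\,H$,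 and define $G=\sigma+b_1-|w|^2$ on all of $Z\setminus E$.
\end{proof}

\section{The approximate solution}\label{sec:approx}

We look for a smooth function $\hat\varphi$ on $X$ such that $\hat\omega=\omega_t+i\partial\bar\partial\hat\varphi$ is close to $\omega_Y$ away from $E$ and equals $\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$ near $E$. The latter form has periods $\varepsilon\int_{E_j}\omega_0=\int_{E_j}\omega_t$, which is why $\omega_1$ was chosen with the periods of $\omega_0$.

As in the ample case, the leading term is $\varphi_\infty=\log(\omega_Y^2/\Omega)$. It is continuous on $X$ by \eqref{eq:h}, and off $E$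
\[
i\partial\bar\partial\varphi_\infty=-\mathrm{Ric}(\omega_Y)-f^*\chi=\omega_Y-f^*\chi .
\]
By \eqref{eq:b0}, $\varphi_\infty-\Phi_Y+b_\chi$ is continuous on $Z_{2r_0}$ and pluriharmonic off $E$. A locally bounded pluriharmonic function on the complement of a proper analytic subset extends pluriharmonically across it. Therefore
\begin{equation}\label{eq:smooth}
\varphi_\infty-\Phi_Y\in C^\infty(Z_{2r_0}).
\end{equation}
Next we remove the term $\varepsilon(\omega_0-f^*\chi)$ of $\omega_t=f^*\chi+\varepsilon(\omega_0-f^*\chi)$ near $E$. Put $b=b_0-b_\chi$ and $\psi=\eta(\sigma+b)$. Here and below, functions defined near a singular point and cut off there are summed over the singular points and extended by zero. Then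
\begin{equation}\label{eq:theta}
\omega_0-f^*\chi=\theta+i\partial\bar\partial\psi\quad\text{on }X\setminus E,
\end{equation}
where $\theta$ vanishes on each $Z_{r_0/2}\setminus E$ by \eqref{eq:b0} and so extends by zero to a smooth form on $X$.

Near each singular point put $w=D_{1/\sqrt\varepsilon}z$, so $|z|^2=\varepsilon|w|^2$. By \eqref{eq:G} there is $L\ge\max(L_0,1)$, independent of $t$, such that
\begin{equation}\label{eq:L}
-\tfrac14\omega_{fl}\le i\partial\bar\partial G\le\tfrac14\omega_{fl}\qquad\text{on }\{|w|\ge2L\}\subset Z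
\end{equation}
for all singular points. Let $\xi$ be smooth with $\xi(s)=0$ for $s\le L$ and $\xi(s)=1$ for $s\ge2L$. We take $t\ge t_0\ge1$ with $2L\sqrt\varepsilon<r_0/2$, and we enlarge $t_0$ finitely many times. Define
\begin{equation}\label{eq:hatphi}
\hat\varphi=\varphi_\infty-\varepsilon\psi+\varepsilon\,\eta(|z|)\,G(w)-\big(1-\xi(|w|)\big)Q(z).
\end{equation}
The third term adds the ALE correction to the flat metric, and the fourth switches off the difference between $\omega_Y$ and $\omega_{fl}$ where $|w|\le L$. By \eqref{eq:theta}, on $X\setminus E$,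
\begin{equation}\label{eq:hatomega}
\hat\omega:=\omega_t+i\partial\bar\partial\hat\varphi=\omega_Y+\varepsilon\theta+i\partial\bar\partial\big(\varepsilon\eta\,G(w)-(1-\xi)Q\big).
\end{equation}

For each $t$ the function $\hat\varphi$ is smooth on $X$. Off $E$ each term is smooth. For $|w|\le L$ we have $\eta=1$, $\xi=0$ and $|z|^2+\varepsilon G(w)=\varepsilon(\sigma(w)+b_1(w))$, so
\[
\hat\varphi=(\varphi_\infty-\Phi_Y)+|z|^2+\varepsilon G(w)-\varepsilon\sigma(z)-\varepsilon b(z)=(\varphi_\infty-\Phi_Y)-\varepsilon b(z)+\varepsilon b_1(w)-\varepsilon c_{\sqrt\varepsilon}(w),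
\]
because $\sigma(z)-\sigma(w)=c_{\sqrt\varepsilon}(w)$. This is smooth by \eqref{eq:smooth} and Lemma~\ref{lem:cocycle}. On the same region \eqref{eq:hatomega} becomes $\hat\omega=i\partial\bar\partial(|z|^2+\varepsilon G(w))=\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$.

Let $X'=X\setminus\bigcup Z_{r_0/2}$. To record where the logarithm of Lemma~\ref{lem:cocycle} appears, define
\[
\ell_\varepsilon=1+\min\Big(\log\frac1\rho,\ \log\frac1\varepsilon\Big)\ \text{ on each }Z_{r_0/2},\qquad\ell_\varepsilon=1\ \text{ on }X'.
\]
Since $\rho<1$ on $Z_{r_0/2}$, we have $1\le\ell_\varepsilon\le1+\log\frac1\varepsilon$.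

\begin{proposition}\label{prop:approx}
For $t\ge t_0$ the following hold.
\begin{itemize}
\item[(1)] $\hat\omega$ is K\"ahler and $|\mathrm{Rm}(\hat\omega)|_{\hat\omega}\le C/\varepsilon$. Moreover $\hat\omega\asymp\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$ for $|w|\le2L$, $\hat\omega\asymp\omega_{fl}$ for $2L\sqrt\varepsilon\le|z|\le r_0/2$, and $\hat\omega\asymp\omega_0$ on $X'$.
\item[(2)] $|\log(\hat\omega^2/\omega_Y^2)|\le C\varepsilon$.
\item[(3)] $|\hat\varphi-\varphi_\infty|\le C\varepsilon\ell_\varepsilon$, and the error $N=\log(\hat\omega^2/\Omega)-\frac{1+t}t\hat\varphi$ satisfies $|N|\le C_1\varepsilon\ell_\varepsilon$.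
\end{itemize}
\end{proposition}

\begin{proof}
We prove (1) and (2) on four regions. We use that a K\"ahler metric whose coefficient matrix $(g_{j\bar k})$ is comparable to the identity satisfies $|\mathrm{Rm}|\le C(|\partial^2g|+|\partial g|^2)$, and that $D_\lambda^*dV_0=\lambda^4dV_0$.

\emph{The region $|w|\le L$.} Here $\hat\omega=\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$ is K\"ahler with curvature at most $\varepsilon^{-1}\sup_{|w|\le L}|\mathrm{Rm}(\omega_1)|$. Its volume form is $\varepsilon^2D^*_{1/\sqrt\varepsilon}dV_0=dV_0=e^{-h}\omega_Y^2$, and $|h|\le C|z|^2\le C\varepsilon$.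

\emph{The region $L\le|w|\le2L$.} In the variable $w$,
\[
\varepsilon^{-1}\hat\omega=i\partial\bar\partial\big(|w|^2+G(w)+\varepsilon^{-1}\xi(|w|)\,Q(\sqrt\varepsilon w)\big).
\]
By \eqref{eq:Q}, $|\partial_w^k[Q(\sqrt\varepsilon w)]|\le C\varepsilon^{k/2}|z|^{4-k}=C\varepsilon^2|w|^{4-k}$ for $k\le4$, so the last function is $O(\varepsilon)$ in $C^4$. Thus $\varepsilon^{-1}\hat\omega=\omega_1+O(\varepsilon)$ in $C^2$ on a fixed annulus. For small $\varepsilon$ it is K\"ahler, comparable to $\omega_1$, with bounded curvature, and $\hat\omega^2=(1+O(\varepsilon))dV_0=(1+O(\varepsilon))\omega_Y^2$.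

\emph{The region $2L\sqrt\varepsilon\le|z|\le r_0/2$.} Let $\alpha_Q=i\partial\bar\partial Q$ and $\alpha_G=i\partial\bar\partial(\varepsilon G(z/\sqrt\varepsilon))$, so that $\omega_Y=\omega_{fl}+\alpha_Q$ and $\hat\omega=\omega_Y+\alpha_G$. By \eqref{eq:G}, the coefficients of $\alpha_G$ satisfy $|\partial_z^k\alpha_G|\le C\varepsilon^{-k/2}|w|^{-4-k}$. By \eqref{eq:L}, $\pm\alpha_G\le\frac14\omega_{fl}$, so $\frac14\omega_{fl}\le\hat\omega\le\frac94\omega_{fl}$. First derivatives of the coefficients of $\hat\omega$ are $O(\varepsilon^{-1/2})$ and second derivatives are $O(\varepsilon^{-1})$, so $|\mathrm{Rm}|\le C/\varepsilon$. For the volume form, $\alpha_G$ itself is of size $L^{-4}$ at the inner boundary, which is not $O(\varepsilon)$; we use that $\omega_1$ has the flat volume form exactly. Since $\omega_{fl}+\alpha_G=\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$, we have $(\omega_{fl}+\alpha_G)^2=\omega_{fl}^2$, that is, $2\omega_{fl}\wedge\alpha_G+\alpha_G^2=0$. Hence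
\[
\hat\omega^2=\omega_Y^2+2(\omega_{fl}+\alpha_Q)\wedge\alpha_G+\alpha_G^2=\omega_Y^2+2\alpha_Q\wedge\alpha_G ,
\]
and $|\alpha_Q\wedge\alpha_G|\le C|z|^2|w|^{-4}dV_0=C\varepsilon|w|^{-2}dV_0\le C\varepsilon\,dV_0$.

\emph{The region $X'$.} Here $\omega_Y$ is a smooth K\"ahler metric on a compact set, and $\hat\omega=\omega_Y+\varepsilon\theta+i\partial\bar\partial(\varepsilon\eta\,G(z/\sqrt\varepsilon))$. On $\{r_0/2\le|z|\le r_0\}$, \eqref{eq:G} gives $|\partial_z^k(\varepsilon G(z/\sqrt\varepsilon))|\le C\varepsilon^{1-k/2}|w|^{-2-k}=C\varepsilon^2|z|^{-2-k}$. So $\hat\omega=\omega_Y+O(\varepsilon)$ in $C^2$.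

(3) On $X'$, $\hat\varphi-\varphi_\infty=\varepsilon(\eta G(w)-\psi)$ with $G(w)$ and $\psi$ bounded. For $2L\sqrt\varepsilon\le|z|<r_0/2$ the same formula holds, $|G(w)|\le C$, and $|\psi|\le C(1+\log\frac1\rho)$ by Lemma~\ref{lem:cocycle}; since $\rho\ge\varepsilon$ there, $1+\log\frac1\rho=\ell_\varepsilon$. For $|w|\le2L$ we have $|Q|\le C\varepsilon^2$ and $G(w)=\sigma(w)+b_1(w)-|w|^2$, so
\[
\hat\varphi-\varphi_\infty=\varepsilon\big(-c_{\sqrt\varepsilon}(w)+b_1(w)-|w|^2-b(z)\big)-(1-\xi)Q=O\big(\varepsilon(1+\log\tfrac1\varepsilon)\big)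
\]
by Lemma~\ref{lem:cocycle}. There $\rho\le4L^2\varepsilon$, so $\ell_\varepsilon\ge\max(1,1+\log\frac1\varepsilon-\log4L^2)\ge(1+\log\frac1\varepsilon)/(1+\log4L^2)$. This proves the first bound. In particular $|\hat\varphi|\le C$. Finally $N=\log(\hat\omega^2/\omega_Y^2)-(\hat\varphi-\varphi_\infty)-\frac1t\hat\varphi$, where the first term is $O(\varepsilon)$ by (2) and $\frac1t\le2\varepsilon$.
\end{proof}

The normal form of Lemma~\ref{lem:coord} enters through $\alpha_Q=O(|z|^2)$. With a cubic term in $Q$, the same computations would bound the error in (2) only by $C\sqrt\varepsilon$.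

\section{Comparison of $\omega(t)$ with $\hat\omega$}\label{sec:est}

Write $\omega=\omega(t)$ and $u=\varphi(t)-\hat\varphi$, so that $\omega=\hat\omega+i\partial\bar\partial u$. Since $r=0$, equation \eqref{eq:ma} reads
\begin{equation}\label{eq:u}
\frac{1+t}t\,u=\log\frac{\omega^2}{\hat\omega^2}+N .
\end{equation}
The curvature of $\hat\omega$ is of order $1/\varepsilon$, so Lemma~\ref{lem:compare} needs $|u|\le C\varepsilon$. The plain maximum principle gives only $|u|\le\sup|N|\le C\varepsilon(1+\log\frac1\varepsilon)$, and the lemma would then bound $\mathrm{tr}_\omega\hat\omega$ by a negative power of $\varepsilon$, which is useless for detecting the exponent $\mu$. The error $N$ is, however, larger than $C\varepsilon$ only near $E$, where it is at most $C\varepsilon(1+\log\frac1\rho)$. It can be absorbed by a bounded barrier whose Laplacian grows like $\log\frac1\rho$.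

Let $F(\rho)=\rho(3-\log\rho)$ and $v=\eta F(\rho)$. Then $0\le v\le C$, and $v$ is continuous on $X$ and smooth off $E$. We have $F'=2+\log\frac1\rho$ and $F'+\rho F''=1+\log\frac1\rho$. By \eqref{eq:radial}, \eqref{eq:amgm}, \eqref{eq:h} and Proposition~\ref{prop:approx}(2), on $Z_{r_0/2}\setminus E$
\begin{equation}\label{eq:barrier}
i\partial\bar\partial v\ge\big(1+\log\tfrac1\rho\big)\omega_{fl}\ge0,\qquad\Delta_{\hat\omega}v\ge2\big(1+\log\tfrac1\rho\big)\Big(\frac{dV_0}{\hat\omega^2}\Big)^{1/2}\ge c_1\ell_\varepsilon .
\end{equation}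
Only the volume form of $\hat\omega$ is used, so the bound also holds where $|w|\le L$ and $\hat\omega$ is far from $\omega_{fl}$. On $X'$ we have $\pm i\partial\bar\partial v\le C_2\hat\omega$ because $\hat\omega\asymp\omega_0$ there.

\begin{proposition}\label{prop:C0}
$|u|\le C\varepsilon$ on $X$ for $t\ge t_0$.
\end{proposition}

\begin{proof}
Let $A=2C_1/c_1$, and enlarge $t_0$ so that $Ac_1\varepsilon(1+\log\frac1\varepsilon)\le1$ and $AC_2\varepsilon\le\frac12$. Fix $t\ge t_0$. The barrier is not smooth along $E$, so we push extremal points off $E$ with $\tilde\sigma=\eta\sigma$, which is bounded above and tends to $-\infty$ at $E$ because all $a_j>0$. The form $i\partial\bar\partial\tilde\sigma$ extends smoothly to $X$, so $\pm i\partial\bar\partial\tilde\sigma\le K_t\,\omega$ for a constant $K_t$ depending on $t$. Let $0<\delta<1/K_t$; the symbol $o(1)$ refers to $\delta\to0$ with $t$ fixed.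

\emph{Upper bound.} The function $u+A\varepsilon v+\delta\tilde\sigma$ tends to $-\infty$ at $E$, so it has a maximum at some $x_*\in X\setminus E$. There $\omega-\hat\omega+A\varepsilon\,i\partial\bar\partial v+\delta\,i\partial\bar\partial\tilde\sigma\le0$, hence $0<(1-\delta K_t)\,\omega\le\hat\omega-A\varepsilon\,i\partial\bar\partial v$. By \eqref{eq:conc} and \eqref{eq:u},
\[
\tfrac{1+t}t\,u(x_*)\le N-A\varepsilon\Delta_{\hat\omega}v-2\log(1-\delta K_t).
\]
If $x_*\in Z_{r_0/2}$, then $N-A\varepsilon\Delta_{\hat\omega}v\le(C_1-2C_1)\varepsilon\ell_\varepsilon\le0$. If $x_*\in X'$, then $N-A\varepsilon\Delta_{\hat\omega}v\le(C_1+2AC_2)\varepsilon$. So $u(x_*)\le C\varepsilon+o(1)$, and for any $x\in X\setminus E$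
\[
u(x)\le u(x)+A\varepsilon v(x)\le u(x_*)+A\varepsilon\sup v+\delta\big(\sup\tilde\sigma-\tilde\sigma(x)\big).
\]
Letting $\delta\to0$ gives $u\le C\varepsilon$ off $E$, and on $X$ by continuity.

\emph{Lower bound.} The function $u-A\varepsilon v-\delta\tilde\sigma$ has a minimum at some $x_*\in X\setminus E$, where $(1+\delta K_t)\,\omega\ge\hat\omega_-:=\hat\omega+A\varepsilon\,i\partial\bar\partial v$. The form $\hat\omega_-$ is positive off $E$: it is $\ge\hat\omega$ on $Z_{r_0/2}$ and $\ge(1-AC_2\varepsilon)\hat\omega$ on $X'$. So \eqref{eq:u} gives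
\[
\tfrac{1+t}t\,u(x_*)\ge N+\log(\hat\omega_-^2/\hat\omega^2)-2\log(1+\delta K_t).
\]
If $x_*\in Z_{r_0/2}$, then \eqref{eq:amgm}, \eqref{eq:barrier} and $\log(1+s)\ge s/2$ on $[0,1]$ give
\[
\log(\hat\omega_-^2/\hat\omega^2)\ge\log(1+A\varepsilon\Delta_{\hat\omega}v)\ge\log(1+Ac_1\varepsilon\ell_\varepsilon)\ge\tfrac12Ac_1\varepsilon\ell_\varepsilon=C_1\varepsilon\ell_\varepsilon\ge-N .
\]
If $x_*\in X'$, then $N+\log(\hat\omega_-^2/\hat\omega^2)\ge-C_1\varepsilon+2\log(1-AC_2\varepsilon)\ge-C\varepsilon$. So $u(x_*)\ge-C\varepsilon-o(1)$, and for any $x\in X\setminus E$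
\[
u(x)\ge u(x)-A\varepsilon v(x)\ge u(x_*)-A\varepsilon\sup v-\delta\big(\sup\tilde\sigma-\tilde\sigma(x)\big).
\]
Letting $\delta\to0$ gives $u\ge-C\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:C2}
$C^{-1}\hat\omega\le\omega(t)\le C\hat\omega$ on $X$ for $t\ge t_0$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:approx}(1), the bisectional curvature of $\hat\omega$ is at most $\Lambda=C_3/\varepsilon$ with $C_3\ge1$. By Proposition~\ref{prop:C0}, $\Lambda\,\mathrm{osc}\,u\le C$. Lemma~\ref{lem:compare} and \eqref{eq:basic} give $\mathrm{tr}_\omega\hat\omega\le C$. By \eqref{eq:u}, $\hat\omega^2/\omega^2=\exp(N-\frac{1+t}tu)\ge c$, since $|N|\le C_1\varepsilon(1+\log\frac1\varepsilon)\le C$. The two eigenvalues of $\hat\omega$ with respect to $\omega$ thus have sum at most $C$ and product at least $c$, so both lie in $[c/C,C]$.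
\end{proof}

\section{Growth of the scalar curvature}\label{sec:proofs}

\subsection{Proof of Theorem~\ref{thm:sharp}}
Suppose first that $Y$ has singular points. By \eqref{eq:basic}, Proposition~\ref{prop:C2} and $\varepsilon\le\frac1t\le2\varepsilon$,
\begin{equation}\label{eq:Rtr}
R(\omega(t))+2\,\tfrac{1+t}t=\tfrac1t\,\mathrm{tr}_{\omega(t)}\omega_0\asymp\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0\qquad(t\ge t_0).
\end{equation}
Fix a singular point with exponent $\mu$ and a Hermitian metric $g$ on $Z$. Then $\omega_0\asymp g$ on $Z_{r_0}$ and $\omega_1\asymp g$ on $K=\{|w|\le2L\}$. Put $M(\lambda)=\sup_K\mathrm{tr}_g(D_\lambda^*g)$, so $M(\lambda)\asymp\lambda^{-2\mu}$ on $(0,1]$ by Proposition~\ref{prop:dil}(b). We estimate the right side of \eqref{eq:Rtr} with Proposition~\ref{prop:approx}(1), using that traces are preserved when both forms are pulled back by the same biholomorphism.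

For $|w|\le2L$ we have $\hat\omega\asymp\varepsilon D^*_{1/\sqrt\varepsilon}g$. Pulling back by $D_{\sqrt\varepsilon}$ gives, at $z=D_{\sqrt\varepsilon}w$,
\begin{equation}\label{eq:core}
\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0(z)\asymp\mathrm{tr}_g(D_{\sqrt\varepsilon}^*g)(w).
\end{equation}
The supremum over this region is $\asymp M(\sqrt\varepsilon)\asymp\varepsilon^{-\mu}$.

For $2L\sqrt\varepsilon\le|z|\le r_0/2$ write $z=D_\lambda z'$ with $|z'|=2L$; then $\sqrt\varepsilon\le\lambda\le1$. Since $D_\lambda^*\omega_{fl}=\lambda^2\omega_{fl}$ and $\omega_{fl}\asymp g$ on $\{|z'|=2L\}$,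
\[
\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0(z)\le C\varepsilon\,\mathrm{tr}_{\omega_{fl}}g(z)=C\varepsilon\lambda^{-2}\,\mathrm{tr}_{\omega_{fl}}(D_\lambda^*g)(z')\le C\varepsilon\lambda^{-2}M(\lambda)\le C\varepsilon\lambda^{-2-2\mu}\le C\varepsilon^{-\mu}.
\]
On $X'$ we have $\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0\le C\varepsilon$. Taking the maximum over the singular points,
\begin{equation}\label{eq:growth}
\sup_X\Big(R(\omega(t))+2\,\tfrac{1+t}t\Big)\asymp t^{\mu(X)}\qquad(t\ge t_0).
\end{equation}
If $Y$ is smooth, then $f$ is an isomorphism by (R1), $K_X$ is ample, and the left side of \eqref{eq:growth} is $O(\varepsilon)$ by \eqref{eq:ample}.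

Since $0\le R+2\frac{1+t}t$ and $2\frac{1+t}t\le4$ for $t\ge1$, this gives the upper bound in all cases, and the lower bound if $\mu(X)\ge1$, after enlarging $t_0$. If $\mu(X)=0$, the two terms of \eqref{eq:basic} may have the same order, and we integrate instead. In cohomology $[\omega(t)]=\varepsilon[\omega_0]+(1-\varepsilon)2\pi K_X$, with $K_X\cdot[\omega_0]\ge0$ and $K_X^2>0$ because $K_X$ is semi-ample and $\mathrm{kod}(X)=2$. Hence
\[
\int_XR\,\omega^2=2\int_X\mathrm{Ric}(\omega)\wedge\omega=-4\pi K_X\cdot[\omega(t)]\le-2(1-\varepsilon)(2\pi K_X)^2\le-(2\pi K_X)^2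
\]
for $t\ge1$. The volume $\int_X\omega^2=[\omega(t)]^2$ is bounded, so $\sup_X|R|\ge c$.

Finally, $R$ is bounded on $[0,t_0]$ by compactness, so it is uniformly bounded if and only if $\mu(X)=0$. By \eqref{eq:mu}, this means that every singular point is of type $A_1$. \qed

\begin{remark}
The metric $\omega_0$ enters the proof through its periods, which select $\omega_1$, and through $\omega_0\asymp g$, $\omega_1\asymp g$ on compact sets; this is why the exponent does not depend on $\omega_0$. For $\mu(X)\ge2$, the scalar curvature of $\omega(t)$ is much larger than the full curvature $O(t)$ of $\hat\omega$. There is no contradiction: Proposition~\ref{prop:C2} compares the two metrics but not their derivatives, and $R(\omega(t))$ is read off from \eqref{eq:basic}.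
\end{remark}

\subsection{Proof of Theorem~\ref{thm:example}}
The map $x:\Sigma\to\mathbb P^1$ is the quotient by $\langle\gamma\rangle\cong\mathbb Z_3$. Over $x=\infty$ there are three points, at which $y/x^2$ takes the three values of $\sqrt[3]{1}$, so the cover is branched exactly over the six points $x_j$. The Riemann--Hurwitz formula gives $2g-2=3\cdot(-2)+6\cdot2$, so $\Sigma$ has genus $g=4$. Both $\gamma$ and $\gamma^{-1}$ have the six fixed points $(x_j,0)$, where $y$ is a local coordinate and $\gamma$ acts by $y\mapsto e^{2\pi i/3}y$. Hence both nontrivial elements of $\mathbb Z_3$ have the same $36$ fixed points on $\Sigma\times\Sigma$, and the generator acts near each as $\mathrm{diag}(e^{2\pi i/3},e^{-2\pi i/3})$. So $Y$ has exactly $36$ singular points, all of type $A_2$.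

The quotient map $\Sigma\times\Sigma\to Y$ is finite and unramified outside finitely many points, so it pulls $K_Y$ back to the ample bundle $K_{\Sigma\times\Sigma}$. A line bundle whose pullback under a finite surjective map is ample is itself ample, so $K_Y$ is ample. The minimal resolution $f:X\to Y$ is crepant by (R2), so $K_X=f^*K_Y$ is semi-ample and big, and $X_{can}=Y$. The solution $\omega(t)$ exists for all $t\ge0$ by \cite{LT}. Theorem~\ref{thm:sharp} with $\mu(X)=\mu(A_2)=1$ gives $\sup_X|R(\omega(t))|\asymp t$, and $R\ge-4$ for $t\ge1$, so $\sup_XR(\omega(t))\ge ct$ for large $t$. \qed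

In this example the ingredients are explicit. The metric $\omega_Y$ is the descent of the product of the hyperbolic metrics with $\mathrm{Ric}=-\omega$, which is $\mathbb Z_3$-invariant by uniqueness, so \cite{Kob} is not needed. Uniformize each factor by the unit disc with a fixed point of $\gamma$ at the origin, and let $\zeta_1,\zeta_2$ be the disc coordinates. With $z_j=\sqrt2\,\zeta_j$, the potential $\Phi_Y=-2\sum_j\log(1-|\zeta_j|^2)=|z|^2+O(|z|^4)$ has the form \eqref{eq:Q}. The blow-up occurs at fixed points of $X$: at the points $p_\pm$ of Figure~\ref{fig:A2} on each chain $E_1\cup E_2$, the differential of $D_{\sqrt\varepsilon}$ has the eigenvalue $\varepsilon^{-1/2}$, so \eqref{eq:Rtr} and \eqref{eq:core} give $R(\omega(t))(p_\pm)\ge ct$ for large $t$.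

\subsection{Proof of Theorem~\ref{thm:dim}(a)}
Let $X_1$ be the surface of Theorem~\ref{thm:example}, $\Sigma'$ a curve of genus at least $2$, and $T$ a complex torus of dimension $n-\kappa$, each with an arbitrary K\"ahler metric. Let $X=X_1\times(\Sigma')^{\kappa-2}\times T$ with the product metric $\omega_0$. The canonical bundle of a product is the tensor product of the pullbacks of the canonical bundles, so $K_X$ is semi-ample and $\mathrm{kod}(X)=2+(\kappa-2)+0=\kappa$. Each factor has nef canonical bundle, so \eqref{eq:cm} has a solution on it for all $t\ge0$ by \cite{LT}. The Ricci form of a product metric is the sum of the Ricci forms, so the product of these solutions solves \eqref{eq:cm} on $X$, and it is $\omega(t)$ by Lemma~\ref{lem:unique}. Its scalar curvature is the sum of those of the factors. For $t\ge1$ each factor contributes at least $-2$ times its dimension by \eqref{eq:basic}, and the contribution of $X_1$ has supremum at least $ct$ for large $t$. Hence $\sup_XR(\omega(t))\ge ct-2n$. Part (b) was proved in Section~\ref{sec:easy}. \qed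

\begin{thebibliography}{9}

\bibitem{Joyce} D. Joyce, \emph{Compact Manifolds with Special Holonomy}, OUP, 2000.

\bibitem{Joyce2} D. Joyce, Ann. Global Anal. Geom. 19 (2001), 55--73.

\bibitem{Kob} R. Kobayashi, Math. Ann. 272 (1985), 385--398.

\bibitem{Kron} Kronheimer, J. Differential Geom. 29 (1989).

\bibitem{LT} La Nave and Tian, Math. Ann. 365 (2016).

\bibitem{Wondo} Hosea Wondo, \emph{Curvature Estimates for the Continuity Method}, arXiv:2111.06615 (2021).

\end{thebibliography}
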